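# Six base-$n$ digits in a cyclic group, and a bound on triple products that fails

## Six elements of a cyclic group, exchanged in pairs by an involution

Let $n$ be an odd integer, $n\ge 3$. Put $k=n^3$, $m=n^3+2$ and
$$A=\mathbb Z_k\times\mathbb Z_m .$$
A common divisor of $n^3$ and $n^3+2$ divides $2$, and $n^3$ is odd, so $\gcd(k,m)=1$ and $A$ is **cyclic**. Let $\sigma(p,q)=(p,-q)$, an automorphism of $A$ with $\sigma^2=1$. With $v=(v_1,v_2,v_3)=(1,n,n^2)$, consider six elements of $A$:
$$g_i=(v_i,v_i),\qquad h_i=\sigma g_i=(v_i,-v_i)\qquad(i=1,2,3).$$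
The involution $\sigma$ exchanges $g_i$ and $h_i$. The six elements satisfy
$$ng_1=g_2,\quad ng_2=g_3,\quad ng_3=h_1-g_1,\qquad nh_1=h_2,\quad nh_2=h_3,\quad nh_3=g_1-h_1. \tag{1}$$
Only the third and sixth need a check: $ng_3=(n^3,n^3)=(0,-2)=h_1-g_1$, and applying $\sigma$ gives $nh_3=g_1-h_1$. For instance, with $n=3$ we have $A=\mathbb Z_{27}\times\mathbb Z_{29}$, $g_3=(9,9)$, and $3g_3=(27,27)=(0,-2)$, while $h_1-g_1=(1,-1)-(1,1)=(0,-2)$.

Read (1) as carry rules. A combination $\sum a_ig_i+\sum b_ih_i$ is a number written with six "digits" in base $n$. When a digit overflows by $n$, a carry of size $1$ goes into one or two other digits. So, although $A$ is cyclic, it looks like $(\mathbb Z/n)^6$ up to small carries. The orders agree with this picture: $|A|=n^6+2n^3$.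

What is this for? We shall use the six digits to place three large subsets in the group $A\rtimes\langle\sigma\rangle$, so large that they refute a conjectured upper bound in the theory of the triple product property.

## The triple product property and the ratio $\rho(G)$

**Definition.** Let $G$ be a finite group. Non-empty subsets $S,T,U$ of $G$ satisfy the *triple product property* (TPP) if for all $s,s'\in S$, $t,t'\in T$, $u,u'\in U$,
$$s's^{-1}\,t't^{-1}\,u'u^{-1}=1\ \Longrightarrow\ s=s',\ t=t',\ u=u'.$$
Then $(S,T,U)$ is a *TPP triple* of *size* $|S||T||U|$. The *TPP capacity* $\beta(G)$ is the largest size of a TPP triple of $G$, and the *TPP ratio* is $\rho(G)=\beta(G)/|G|$.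

The property concerns only the "quotients" $s's^{-1}$, $t't^{-1}$, $u'u^{-1}$: a product of one quotient from each set is trivial only when it is trivial for the obvious reason. The triple $(G,\{1\},\{1\})$ has the TPP, so $\rho(G)\ge1$ always.

**Abelian groups have ratio $1$.** If $G$ is abelian, written additively, and $x-y+w=x'-y'+w'$ with $x,x'\in S$, $y,y'\in T$, $w,w'\in U$, then $(x'-x)+(y-y')+(w'-w)=0$, so the TPP gives $x=x'$, $y=y'$, $w=w'$. The $|S||T||U|$ elements $x-y+w$ are therefore distinct, and $|S||T||U|\le|G|$.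

**The group $S_3$ has a triple of size $8$.** Let $S,T,U$ be its three subgroups of order $2$. Since these are subgroups, the quotients of $S$ are the elements of $S$, and so on. Suppose a product of one element from each is $1$. By sign, the number of transpositions among the three factors is even. It is not two, because two distinct transpositions have a non-trivial product. So all three factors are $1$. The size is $8$ and $\rho(S_3)\ge 8/6=\frac43$.

The group $S_3$ has a cyclic subgroup of index $2$. The question is whether $\frac43$ is the most one can get in such groups. It is posed in Sandeep R. Murthy, "A note on the triple product property for finite groups with abelian normal subgroups of prime index", arXiv:2512.16730 (2025).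

**Conjecture.** If $G$ is a group with a cyclic subgroup of index $2$, then $\rho(G)\le\frac43$.

The conjecture is false. We shall prove three statements. Throughout, $D_{2m}$ is the dihedral group of order $2m$.

**Theorem 1.** Let $n\ge 11$ be odd, $k=n^3$, $m=n^3+2$, and $G_n=\mathbb Z_k\times D_{2m}$. Then $G_n$ has a cyclic subgroup of index $2$, and
$$\rho(G_n)\ \ge\ \frac{4(n-9)(n-5)^2(n-1)}{n(n^3+2)} .$$
The right side exceeds $\frac43$ for every odd $n\ge23$ and tends to $4$.

**Theorem 2.** If $G$ has an abelian subgroup of index $2$, then $\rho(G)<4$. Hence the supremum of $\rho(G)$ over groups with a cyclic subgroup of index $2$ is exactly $4$, and it is not attained.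

**Theorem 3.** Let $A$ be an abelian subgroup of index $2$ in $G$, and suppose some $b\in G\setminus A$ satisfies $bab^{-1}=a^{-1}$ for all $a\in A$ (for example, $G$ dihedral, dicyclic or generalized quaternion). Then $\rho(G)\le\frac43$, with equality if and only if $3$ divides $|G|$.

We begin with Theorem 3. Its proof is the natural first approach to the conjecture, and seeing exactly what it uses shows how to build a counterexample.

## Splitting a triple along an abelian subgroup of index 2

Let $A$ be an abelian subgroup of index $2$ in $G$. It is normal. Fix $b\in G\setminus A$, so $b^2\in A$, and let $\tau(a)=b^{-1}ab$ for $a\in A$. Every element of $G$ is uniquely $a$ or $ab$ with $a\in A$. For a TPP triple write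
$$S=S_0\cup S_1b,\qquad T=T_0\cup T_1b,\qquad U=U_0\cup U_1b,\qquad S_i,T_j,U_l\subseteq A,$$
where some parts may be empty. Inside $A$ we use additive notation whenever it is convenient.

**Same-coset quotients.** If $x,x'\in S_i$, the elements $s=xb^i$ and $s'=x'b^i$ of $S$ have $s's^{-1}=x'x^{-1}$, with no trace of $b$. Likewise for $T$ and $U$. So the TPP gives, for any fixed $i,j,l$,
$$(x'-x)+(y'-y)+(w'-w)=0\ \Longrightarrow\ x=x',\ y=y',\ w=w'\tag{2}$$
for $x,x'\in S_i$, $y,y'\in T_j$, $w,w'\in U_l$. Exchanging the names of the primed and unprimed elements in any one set changes the sign of the corresponding difference. Consequently, for any fixed signs, *the sums $\pm x\pm y\pm w$ with $x\in S_i$, $y\in T_j$, $w\in U_l$ are pairwise distinct.*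

**Mixed quotients.** If $x_0\in S_0$ and $x_1\in S_1$, then $s'=x_0$, $s=x_1b$ give $s's^{-1}=x_0b^{-1}x_1^{-1}$. A product of three quotients can be $1$ only if the number of mixed ones is even. When exactly two quotients are mixed, the elements are distinct, so the product is never $1$.

## Inverting actions: three disjoint sets in $A$

**Proof of Theorem 3.** We assume $bab^{-1}=a^{-1}$ for all $a\in A$. Putting $a^{-1}$ for $a$ gives $ba^{-1}b^{-1}=a$, that is, $b^{-1}ab=a^{-1}$. So $\tau(a)=-a$.

**Step 1: turn the mixed conditions into inequalities in $A$.** The purpose is to have statements with only signs in them. Let $x_i\in S_i$, $y_j\in T_j$, $w_l\in U_l$ for $i,j,l\in\{0,1\}$, and let $x,x'$ lie in a common $S_i$, $y,y'$ in a common $T_j$, $w,w'$ in a common $U_l$. We claim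
$$x_0+x_1-y_0-y_1+w'-w\ne0,\tag{3}$$
$$y_0+y_1-w_0-w_1+x'-x\ne0,\tag{4}$$
$$x_0+x_1-w_0-w_1+y'-y\ne0.\tag{5}$$

For (3), take $s'=x_0$, $s=x_1b$, $t'=y_1b$, $t=y_0$, $u'=w'b^l$, $u=wb^l$. Then
$$s's^{-1}t't^{-1}=x_0\,(b^{-1}x_1^{-1}y_1b)\,y_0^{-1}=x_0x_1y_1^{-1}y_0^{-1},\qquad u'u^{-1}=w'w^{-1}.$$
Since $s\ne s'$, the full product is not $1$.

For (4), take $s'=x'b^i$, $s=xb^i$, $t'=y_0$, $t=y_1b$, $u'=w_1b$, $u=w_0$. The product is $x'x^{-1}\cdot y_0(b^{-1}y_1^{-1}w_1b)w_0^{-1}=x'x^{-1}y_0y_1w_1^{-1}w_0^{-1}$, and it is not $1$ because $t\ne t'$.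

For (5), take $s'=x_0$, $s=x_1b$, $t'=y'b^j$, $t=yb^j$, $u'=w_1b$, $u=w_0$. The product is
$$x_0\,b^{-1}\big(x_1^{-1}y'y^{-1}w_1\big)b\,w_0^{-1}=x_0x_1y'^{-1}y\,w_1^{-1}w_0^{-1}\ne1 .$$
Exchanging the names of $y$ and $y'$ gives (5).

**Step 2: pack three disjoint sets into $A$.** The purpose is a counting inequality. Put $p_{ijl}=|S_i||T_j||U_l|$ and $i'=1-i$, $j'=1-j$, $l'=1-l$. For fixed $(i,j,l)$ let
$$E_1=S_i-T_j-U_l,\qquad E_2=T_{j'}-S_{i'}-U_l,\qquad E_3=U_{l'}-S_{i'}-T_j .$$
By the distinctness of signed sums, these have exactly $p_{ijl}$, $p_{i'j'l}$ and $p_{i'jl'}$ elements. They are pairwise disjoint: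

- If $x-y-w=y^*-x^*-w^*$ is in $E_1\cap E_2$, with $x\in S_i$, $x^*\in S_{i'}$, $y\in T_j$, $y^*\in T_{j'}$, $w,w^*\in U_l$, then $x+x^*-y-y^*+w^*-w=0$. One of $x,x^*$ is in $S_0$ and the other in $S_1$, and similarly for $y,y^*$, so this contradicts (3).
- If $y-x-w=w^*-x^*-y^*$ is in $E_2\cap E_3$, with $y\in T_{j'}$, $y^*\in T_j$, $w\in U_l$, $w^*\in U_{l'}$, $x,x^*\in S_{i'}$, then $y+y^*-w-w^*+x^*-x=0$, contradicting (4).
- If $x-y-w=w^*-x^*-y^*$ is in $E_1\cap E_3$, with $x\in S_i$, $x^*\in S_{i'}$, $w\in U_l$, $w^*\in U_{l'}$, $y,y^*\in T_j$, then $x+x^*-w-w^*+y^*-y=0$, contradicting (5).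

Hence $p_{ijl}+p_{i'j'l}+p_{i'jl'}\le|A|$ for each of the eight index triples.

**Step 3: sum.** Each of the maps $(i,j,l)\mapsto(i',j',l)$ and $(i,j,l)\mapsto(i',j,l')$ permutes the eight index triples. So adding the eight inequalities gives $3\sum p_{ijl}\le8|A|$. Since $\sum p_{ijl}=(|S_0|+|S_1|)(|T_0|+|T_1|)(|U_0|+|U_1|)=|S||T||U|$, we get
$$|S||T||U|\le\tfrac83|A|=\tfrac43|G| .$$

**Step 4: equality forces $3\mid|G|$.** If $\rho(G)=\frac43$, then $\frac83|A|$ is an integer, so $3\mid|A|$ and $3\mid|G|$.

**Step 5: if $3\mid|G|$, lift the triple of $S_3$.** Since $|G|=2|A|$, we have $3\mid|A|$, and the finite abelian group $A$ has a subgroup $H$ of index $3$. It is normal in $G$, because $A$ is abelian and $b$ inverts $A$. The element $b^2\in A$ commutes with $b$ and is inverted by $b$, so $b^2=b^{-2}$ and $b^4=1$. Its image in $A/H$, a group of order $3$, has order dividing $2$, so $b^2\in H$. Thus $G/H$ has order $6$ and is generated by $A/H\cong\mathbb Z_3$ and an involution inverting it: $G/H\cong S_3$, and all elements outside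 $A/H$ are involutions.

Choose $a\in A\setminus H$ and put
$$S=H\cup Hb,\qquad T=\{a,ab\},\qquad U=\{a^2,a^2b\}.$$
Note that $ba^{-1}=ab$. Modulo $H$, where $b^{-1}\equiv b$ and $a^3\equiv1$, the quotients of $S$ lie in $\{1,b\}$, those of $T$ in $\{1,aba^{-1}\}=\{1,a^2b\}$, and those of $U$ in $\{1,a^2ba^{-2}\}=\{1,a^4b\}=\{1,ab\}$. These are the three subgroups of order $2$ of $S_3$. If $s's^{-1}t't^{-1}u'u^{-1}=1$, then by the argument for $S_3$ above, all three quotients are trivial modulo $H$. The two elements of $T$ are distinct modulo $H$, and so are those of $U$, so $t=t'$ and $u=u'$. Then $s's^{-1}=1$. So $(S,T,U)$ is a TPP triple, of size $2|H|\cdot2\cdot2=\frac83|A|=\frac43|G|$. $\blacksquare$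

In particular $\beta(S_3)=8$.

## Where the count breaks for other actions

Try to repeat Step 2 with a general $\tau$. The choice of elements that gave (3) now gives
$$x_0-\tau(x_1)+\tau(y_1)-y_0+w'-w\neq0 .$$
So the sets $F_1=S_0-T_0+U_l$ and $F_2=\tau(S_1)-\tau(T_1)+U_l$ are still disjoint. The set $F_1$ still has $|S_0||T_0||U_l|$ elements. The trouble is the size of $F_2$. Statement (2) controls sums in which none of the three terms is twisted by $\tau$, and, applying $\tau$, sums in which all three are. In $F_2$ two terms are twisted and one is not. When $\tau=-1$ the twist is a mere change of sign. For other $\tau$ nothing in (2) prevents collisions in $F_2$.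

Splitting the inequality differently does not help: exactly $x_1$ and $y_1$ carry a twist, so for any way of putting one $S$-term, one $T$-term and one $U$-term on each side, some side has twisted and untwisted terms together.

This says what a counterexample should look like: the untwisted set $F_1$ should nearly fill $A$, while the partly twisted set $F_2$ should collapse. Before constructing one, let us see the most that can be hoped for.

## The ceiling: strictly less than $4$

**Proof that $\rho(G)<4$ in Theorem 2.** Let $A$ be abelian of index $2$, $b\in G\setminus A$, $\tau(a)=b^{-1}ab$, and let $(S,T,U)$ be a TPP triple.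

**Step 1: arrange that the parts in $A$ are the larger ones.** Replacing $S$ by $Sg$ changes no quotient, since $(s'g)(sg)^{-1}=s's^{-1}$, so it preserves the TPP and the size. Now $Sb=S_1b^2\cup S_0b$ with $b^2\in A$, so passing from $S$ to $Sb$ exchanges the sizes of the two parts. Doing this where needed, we may assume $|S_0|\ge|S_1|$, $|T_0|\ge|T_1|$, $|U_0|\ge|U_1|$. In particular $S_0,T_0,U_0$ are non-empty.

**Step 2: the bound $4$.** The elements $x-y+w$ with $x\in S_0$, $y\in T_0$, $w\in U_0$ are pairwise distinct by (2), so $|S_0||T_0||U_0|\le|A|$ and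
$$|S||T||U|\le 8|S_0||T_0||U_0|\le8|A|=4|G| .$$

**Step 3: exclude equality.** Suppose equality holds throughout. Then $|S_1|=|S_0|$, $|T_1|=|T_0|$, $|U_1|=|U_0|$, so all parts are non-empty, and $S_0-T_0+U_0=A$. Here $F_1$ is all of $A$, so it must meet $F_2$. Explicitly, pick $x\in S_1$, $y'\in T_1$, $w\in U_0$, and then choose $x'\in S_0$, $y\in T_0$, $w'\in U_0$ with
$$x'-y+w'=w+\tau(x-y').$$
Put $s'=x'$, $s=xb$, $t'=y'b$, $t=y$, $u'=w'$, $u=w$. Then
$$s's^{-1}t't^{-1}u'u^{-1}=x'\,(b^{-1}x^{-1}y'b)\,y^{-1}w'w^{-1},$$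
which in additive notation is $x'+\tau(y'-x)-y+w'-w=0$. So the product is $1$, although $s\ne s'$, because they lie in different cosets of $A$. This contradicts the TPP. As $\beta(G)$ is the size of some TPP triple, $\rho(G)<4$. $\blacksquare$

To come near $4$ we need $S_0,S_1$ of nearly equal size (likewise for $T$ and $U$), and $S_0-T_0+U_0$ nearly all of $A$. We shall take $S_0=S_1=X$, $T_0=T_1=Y$, $U_0=U_1=Z$.

## Distributing six coordinates over three sets

Let $A$ be a finite abelian group with an automorphism $\sigma$, $\sigma^2=1$. The group $A\rtimes\mathbb Z_2$ consists of the elements $[a,j]$, $a\in A$, $j\in\mathbb Z_2$, with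
$$[a,i][a',j]=[a+\sigma^ia',\,i+j].$$
The inverse of $[x,j]$ is $[-\sigma^jx,j]$, so
$$[x',j'][x,j]^{-1}=[x'-\sigma^{j+j'}x,\ j+j'].\tag{6}$$
Take $g_1,g_2,g_3\in A$ and put $h_i=\sigma g_i$, so $\sigma h_i=g_i$. Let
$$\Lambda=\Big\{(a;b)\in\mathbb Z^3\times\mathbb Z^3:\ \sum a_ig_i+\sum b_ih_i=0\Big\}$$
be the lattice of relations. Given finite non-empty sets of integers $I_i,J_i$, put
$$X=\{a_1g_1+b_2h_2\},\qquad Y=\{a_2g_2+b_3h_3\},\qquad Z=\{a_3g_3+b_1h_1\}\qquad(a_i\in I_i,\ b_i\in J_i),\tag{7}$$
and $S=X\times\mathbb Z_2$, $T=Y\times\mathbb Z_2$, $U=Z\times\mathbb Z_2$, as sets of elements $[\cdot,j]$.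

Here is the reason for this cyclic assignment. We have
$$\sigma x=b_2g_2+a_1h_1,\qquad \sigma y=b_3g_3+a_2h_2,\qquad \sigma w=b_1g_1+a_3h_3 .$$
The untwisted sum $X+Y+Z$ uses each of the six elements once, so it can be as large as a six-dimensional box. But $\sigma X-\sigma Y+Z$ involves only $g_2,g_3,h_1,h_2$, so it is squeezed into four coordinates. Moreover, in each of the three mixed cases some coordinate receives exactly one term. This is the content of the next lemma.

**Lemma 4.** Suppose $s's^{-1}t't^{-1}u'u^{-1}=1$ with $s,s'\in S$, $t,t'\in T$, $u,u'\in U$, whose $A$-parts $x,x',y,y',w,w'$ are written as in (7) with coefficients $a_i,b_i$ (unprimed) and $a_i',b_i'$ (primed). Let $\varepsilon_1,\varepsilon_2,\varepsilon_3$ be the $\mathbb Z_2$-parts of the three quotients. Then $(\varepsilon_1,\varepsilon_2,\varepsilon_3)$ is one of the four triples below, and the vector next to it lies in $\Lambda$: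

- $(0,0,0)$: $\ (a_1'-a_1,\ a_2'-a_2,\ a_3'-a_3;\ b_1'-b_1,\ b_2'-b_2,\ b_3'-b_3)$
- $(1,1,0)$: $\ (a_1',\ -b_2-a_2,\ b_3'+a_3'-a_3;\ -a_1+b_1'-b_1,\ b_2'+a_2',\ -b_3)$
- $(1,0,1)$: $\ (a_1'+b_1',\ -b_2,\ b_3'-b_3-a_3;\ -a_1-b_1,\ b_2'+a_2'-a_2,\ a_3')$
- $(0,1,1)$: $\ (a_1'-a_1+b_1',\ a_2',\ -b_3-a_3;\ -b_1,\ b_2'-b_2-a_2,\ b_3'+a_3')$

**Proof.** By (6) the quotients are $[x'-\sigma^{\varepsilon_1}x,\varepsilon_1]$, $[y'-\sigma^{\varepsilon_2}y,\varepsilon_2]$, $[w'-\sigma^{\varepsilon_3}w,\varepsilon_3]$. Their product has $\mathbb Z_2$-part $\varepsilon_1+\varepsilon_2+\varepsilon_3$, which must be $0$. This leaves the four triples. The $A$-part of the product must also vanish: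
$$(x'-\sigma^{\varepsilon_1}x)+\sigma^{\varepsilon_1}(y'-\sigma^{\varepsilon_2}y)+\sigma^{\varepsilon_1+\varepsilon_2}(w'-\sigma^{\varepsilon_3}w)=0 .$$
In the four cases this reads
$$\begin{aligned}
(0,0,0):&\quad x'-x+y'-y+w'-w=0,\\
(1,1,0):&\quad x'-\sigma x+\sigma y'-y+w'-w=0,\\
(1,0,1):&\quad x'-\sigma x+\sigma y'-\sigma y+\sigma w'-w=0,\\
(0,1,1):&\quad x'-x+y'-\sigma y+\sigma w'-w=0.
\end{aligned}$$
Now collect coefficients. In case $(1,1,0)$, for example, the six terms are $x'=a_1'g_1+b_2'h_2$, $-\sigma x=-b_2g_2-a_1h_1$, $\sigma y'=b_3'g_3+a_2'h_2$, $-y=-a_2g_2-b_3h_3$, $w'=a_3'g_3+b_1'h_1$, $-w=-a_3g_3-b_1h_1$. Adding the coefficients of each of $g_1,g_2,g_3,h_1,h_2,h_3$ gives the listed vector. In case $(1,0,1)$ the terms are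
$$a_1'g_1+b_2'h_2,\quad -b_2g_2-a_1h_1,\quad b_3'g_3+a_2'h_2,\quad -b_3g_3-a_2h_2,\quad b_1'g_1+a_3'h_3,\quad -a_3g_3-b_1h_1,$$
and in case $(0,1,1)$ they are
$$a_1'g_1+b_2'h_2,\quad -a_1g_1-b_2h_2,\quad a_2'g_2+b_3'h_3,\quad -b_3g_3-a_2h_2,\quad b_1'g_1+a_3'h_3,\quad -a_3g_3-b_1h_1 .$$
Case $(0,0,0)$ is immediate. $\square$

The coordinates to watch are those where a single coefficient stands alone: $a_1'$ at $g_1$ in case $(1,1,0)$, $a_3'$ at $h_3$ in case $(1,0,1)$, and $a_2'$ at $g_2$ in case $(0,1,1)$. If $\Lambda$ forces these coordinates to be close to multiples of $n$, we can block all three cases by keeping $a_1,a_2,a_3$ away from multiples of $n$.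

## A model with independent digits

**Example.** Take $A=(\mathbb Z/n)^6$ with $n\ge2$, basis $g_1,g_2,g_3,h_1,h_2,h_3$, and let $\sigma$ exchange $g_i$ and $h_i$. This $A$ is not cyclic, but here the mechanism is visible without carries: $\Lambda=n\mathbb Z^6$. Take $I_i=\{1,\dots,n-1\}$ and $J_i=\{0,\dots,n-1\}$ for all $i$. By Lemma 4, case $(1,1,0)$ requires $n\mid a_1'$, case $(1,0,1)$ requires $n\mid a_3'$, and case $(0,1,1)$ requires $n\mid a_2'$. All are impossible since $1\le a_i'\le n-1$. In case $(0,0,0)$ all the differences $a_i'-a_i$ and $b_i'-b_i$ are divisible by $n$ and at most $n-1$ in absolute value, so they vanish. Hence $x=x'$, $y=y'$, $w=w'$, and since the quotients have $\mathbb Z_2$-part $0$, also $s=s'$, $t=t'$, $u=u'$. So $(S,T,U)$ is a TPP triple of size $8(n-1)^3n^3$, and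
$$\rho(A\rtimes\mathbb Z_2)\ \ge\ \frac{8(n-1)^3n^3}{2n^6}=4\Big(1-\frac1n\Big)^3 .$$
For $n=4$ this is $\frac{27}{16}>\frac43$.

The conjecture asks for a cyclic $A$, and a cyclic group has no six independent coordinates. This is where the six elements of the first section come in: their relations are those of the model, perturbed by carries. We now determine all their relations, and then pay for the carries by shrinking the intervals $I_i,J_i$ a little.

## All relations among the six digits

From here on, $n$ is odd and $A=\mathbb Z_{n^3}\times\mathbb Z_{n^3+2}$, with $\sigma$, $g_i$, $h_i$ as in the first section.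

**Lemma 5.** Let $n\ge3$ be odd. Every $(a;b)\in\Lambda$ has, for some $\alpha,\beta\in\mathbb Z^3$, the form
$$\begin{aligned}a_1&=n\alpha_1+\alpha_3-\beta_3,& a_2&=n\alpha_2-\alpha_1,& a_3&=n\alpha_3-\alpha_2,\\ b_1&=n\beta_1-\alpha_3+\beta_3,& b_2&=n\beta_2-\beta_1,& b_3&=n\beta_3-\beta_2.\end{aligned}\tag{8}$$

(Conversely, all vectors (8) lie in $\Lambda$: the six parameters multiply the six relations (1), written as $ng_1-g_2=0$, $ng_2-g_3=0$, $g_1+ng_3-h_1=0$, and so on. So the lemma says that (1) generates all relations. Only the stated direction is needed.)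

**Proof.** **Step 1: diagonalize $\sigma$.** The two components of $A$ see only the sums $c=a+b$ and the differences $d=a-b$. Since $a_ig_i+b_ih_i=(c_iv_i,\,d_iv_i)$, membership in $\Lambda$ means
$$c_1+nc_2+n^2c_3\equiv0\pmod{n^3},\qquad d_1+nd_2+n^2d_3\equiv0\pmod{n^3+2}.$$

**Step 2: solve each congruence digit by digit.** From the first, $n\mid c_1$, so $c_1=nP_1$. Dividing by $n$, $P_1+c_2+nc_3\equiv0\pmod{n^2}$, so $c_2=nP_2-P_1$. Dividing again, $P_2+c_3\equiv0\pmod n$, so $c_3=nP_3-P_2$. Here $P_1,P_2,P_3$ are integers.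

From the second, $d_1+nd_2+n^2d_3=Q_3(n^3+2)$ for an integer $Q_3$. Modulo $n$ this gives $n\mid d_1-2Q_3$, so $d_1=nQ_1+2Q_3$. Subtracting $2Q_3$ and dividing by $n$, $Q_1+d_2+nd_3=n^2Q_3$, so $d_2=nQ_2-Q_1$. Dividing again, $Q_2+d_3=nQ_3$, so $d_3=nQ_3-Q_2$.

**Step 3: return to $a,b$ over the integers.** We must check that halving causes no fractions. Since $c-d=2b$, we have $c\equiv d\pmod2$, and $n$ is odd. The first coordinates give $nP_1\equiv nQ_1+2Q_3$, so $P_1\equiv Q_1$. The second give $nP_2-P_1\equiv nQ_2-Q_1$, so $P_2\equiv Q_2$. The third give $nP_3-P_2\equiv nQ_3-Q_2$, so $P_3\equiv Q_3\pmod2$. Hence $\alpha=(P+Q)/2$ and $\beta=(P-Q)/2$ are integral. Note that $Q_3=\alpha_3-\beta_3$. Now $a=(c+d)/2$ and $b=(c-d)/2$ give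
$$a_1=n\alpha_1+Q_3,\qquad b_1=n\beta_1-Q_3,$$
which are the first column of (8), and the other two columns follow directly. $\square$

**Lemma 6.** In (8) let $D=\max_i(|\alpha_i|,|\beta_i|)$. If all coordinates of $(a;b)$ have absolute value at most $R$, then $D\le R/(n-2)$.

**Proof.** Take an entry of $(\alpha;\beta)$ of absolute value $D$. In the coordinate of (8) where this entry is multiplied by $n$, the remaining terms are at most two entries with coefficients $\pm1$. So that coordinate has absolute value at least $nD-2D$, and $(n-2)D\le R$. $\square$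

**Remark (why $n^3+2$ and not $n^3+1$).** The number $n^3+1$ is also coprime to $n^3$. But in $\mathbb Z_{n^3}\times\mathbb Z_{n^3+1}$ the analogous six elements, with $n$ odd, satisfy the relation with
$$a=\Big(\tfrac{n+1}2,\tfrac{n-1}2,\tfrac{n-1}2\Big),\qquad b=\Big(\tfrac{n-1}2,\tfrac{n-1}2,-\tfrac{n+1}2\Big).$$
Indeed $c=(n,n-1,-1)$ has $n+n(n-1)-n^2=0$, and $d=(1,0,n)$ has $1+n^3\equiv0$. All its coordinates are only about $n/2$, so a box with sides close to $n$ has collisions. The $2$ in $n^3+2$ is what made Step 3 work.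

## The triple in $\mathbb Z_{n^3}\times D_{2(n^3+2)}$

**Proof of Theorem 1.** Let $n\ge11$ be odd.

**Step 1: identify the group.** Write $D_{2m}=\mathbb Z_m\rtimes\langle z\rangle$, where $z^2=1$ and $z$ inverts $\mathbb Z_m$. In $G_n=\mathbb Z_k\times D_{2m}$ the element $z$ commutes with $\mathbb Z_k$. So $G_n=A\rtimes\langle z\rangle$ with $A=\mathbb Z_k\times\mathbb Z_m$ and $z$ acting as $\sigma$. Here $A$ is cyclic and has index $2$. In the notation of Lemma 4, $G_n=A\rtimes\mathbb Z_2$.

**Step 2: choose the intervals.** Take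
$$I_1=\{5,\dots,n-5\},\quad I_2=I_3=\{3,\dots,n-3\},\quad J_1=\{0,\dots,n-2\},\quad J_2=J_3=\{0,\dots,n-1\},$$
and define $X,Y,Z$ and $S,T,U$ as in (7). The margins come from the carries. In the mixed cases we shall find $D\le2$. The carry $\alpha_3-\beta_3$ in the $g_1$-coordinate is then at most $4$ in absolute value, so $a_1$ keeps distance $5$ from $0$ and $n$. The coordinates used for $a_2$ and $a_3$ have carries of absolute value at most $2$, so distance $3$ is enough there. The set $J_1$ loses one element because of a carry in the case $(0,0,0)$.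

Now suppose $s's^{-1}t't^{-1}u'u^{-1}=1$, and use the notation of Lemma 4.

**Step 3: exclude the three mixed cases.** In the vectors of Lemma 4 for $(1,1,0)$, $(1,0,1)$ and $(0,1,1)$, every coefficient lies in $[0,n-1]$. Each coordinate is a sum of at most three signed coefficients, and where there are three, two have opposite signs. So the positive terms add up to at most $2(n-1)$, and so do the negative ones, and every coordinate has absolute value at most $2(n-1)$. By Lemma 6,
$$D\le\frac{2(n-1)}{n-2}=2+\frac2{n-2}<3,\qquad\text{so } D\le2 .$$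
Apply (8) to the isolated coefficient.

- Case $(1,1,0)$: the $g_1$-coordinate gives $a_1'=n\alpha_1+(\alpha_3-\beta_3)$ with $|\alpha_3-\beta_3|\le4$. As $5\le a_1'\le n-5$, this puts $n\alpha_1$ in $[1,n-1]$, which is impossible.
- Case $(1,0,1)$: the $h_3$-coordinate gives $a_3'=n\beta_3-\beta_2$ with $|\beta_2|\le2$. As $3\le a_3'\le n-3$, this puts $n\beta_3$ in $[1,n-1]$, which is impossible.
- Case $(0,1,1)$: the $g_2$-coordinate gives $a_2'=n\alpha_2-\alpha_1$ with $|\alpha_1|\le2$. As $3\le a_2'\le n-3$, this puts $n\alpha_2$ in $[1,n-1]$, which is impossible.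

**Step 4: in the case $(0,0,0)$, show that the relation is zero.** Now $(a_i'-a_i;\,b_i'-b_i)\in\Lambda$. All coordinates have absolute value at most $n-1$, so Lemma 6 gives $D\le(n-1)/(n-2)<2$, that is, $D\le1$. The lengths of the intervals bound the coordinates more precisely, and we remove the parameters one at a time. The order matters, since each step may use the previous ones.

- $g_2$: $|n\alpha_2-\alpha_1|\le n-6$. If $\alpha_2\ne0$, the left side is at least $n-1$. So $\alpha_2=0$.
- $g_3$: $|n\alpha_3-\alpha_2|\le n-6$. In the same way $\alpha_3=0$.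
- $g_1$: $|n\alpha_1+\alpha_3-\beta_3|=|n\alpha_1-\beta_3|\le n-10$. If $\alpha_1\ne0$, the left side is at least $n-1$. So $\alpha_1=0$.
- $h_1$: $|n\beta_1-\alpha_3+\beta_3|=|n\beta_1+\beta_3|\le n-2$. If $\beta_1\ne0$, the left side is at least $n-1$. So $\beta_1=0$. This is where $J_1$ must be one shorter than $J_2$ and $J_3$.
- $h_2$: $|n\beta_2-\beta_1|=|n\beta_2|\le n-1$, so $\beta_2=0$.
- $h_3$: $|n\beta_3-\beta_2|=|n\beta_3|\le n-1$, so $\beta_3=0$.

Thus $\alpha=\beta=0$, all primed and unprimed coefficients agree, and $x=x'$, $y=y'$, $w=w'$. The quotients have $\mathbb Z_2$-part $0$, so the $\mathbb Z_2$-parts of $s,s'$ agree, and likewise for $t,t'$ and $u,u'$. Hence $s=s'$, $t=t'$, $u=u'$, and $(S,T,U)$ is a TPP triple.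

**Step 5: count.** First, distinct coefficient pairs give distinct elements of $X$. If two pairs $(a_1,b_2)$, $(a_1',b_2')$ represent the same element, take equal coefficients $a_2=a_2'$, $b_3=b_3'$ and $a_3=a_3'$, $b_1=b_1'$. Then $(a_i'-a_i;\,b_i'-b_i)$ lies in $\Lambda$, and Step 4 shows that it is zero. The same argument applies to $Y$ and $Z$. So $|X|=|I_1||J_2|$, $|Y|=|I_2||J_3|$, $|Z|=|I_3||J_1|$. Since $|I_1|=n-9$, $|I_2|=|I_3|=n-5$, $|J_1|=n-1$, $|J_2|=|J_3|=n$,
$$|S||T||U|=8\,|I_1||I_2||I_3||J_1||J_2||J_3|=8(n-9)(n-5)^2(n-1)n^2 .$$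
Dividing by $|G_n|=2n^3(n^3+2)$ gives
$$\rho(G_n)\ge\frac{4(n-9)(n-5)^2(n-1)}{n(n^3+2)}=\frac{4\left(1-\frac9n\right)\left(1-\frac5n\right)^2\left(1-\frac1n\right)}{1+\frac2{n^3}} .\tag{9}$$

**Step 6: compare with $\frac43$.** For $n\ge9$ each factor in the numerator of (9) is non-negative and increasing in $n$, and the denominator is positive and decreasing. So the bound increases with $n$, and clearly it tends to $4$. At $n=23$, where $n^3+2=12169$, it equals
$$\frac{4\cdot14\cdot18^2\cdot22}{23\cdot12169}=\frac{399168}{279887}>\frac43,$$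
since $3\cdot399168=1197504>1119548=4\cdot279887$. So it exceeds $\frac43$ for every odd $n\ge23$. $\blacksquare$

The conjecture is therefore false. The smallest member of this family to which the bound (9) applies as a counterexample is $\mathbb Z_{23^3}\times D$, with $D$ dihedral of order $2(23^3+2)$, for which $\rho\ge\frac{399168}{279887}>1.42$. At $n=21$ the bound is $\frac{245760}{194523}$, which is below $\frac43$ because $737280<778092$.

**The collapse made visible.** For this triple, with $b=z$ and $\tau=\sigma$, the disjoint sets $F_1$ and $F_2$ from the failed count are $X-Y+Z$ and $\sigma X-\sigma Y+Z$. By (2) and Step 5, $F_1$ has $(n-9)(n-5)^2(n-1)n^2$ elements, of order $n^6$. An element of $F_2$ has the form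
$$b_2g_2+(a_3-b_3)g_3+(a_1+b_1)h_1-a_2h_2,$$
with at most $n$ values for each of $b_2$ and $a_2$, and fewer than $2n$ values for each of $a_3-b_3$ and $a_1+b_1$. So $|F_2|<4n^4$, and disjointness from $F_2$ costs $F_1$ very little room.

## The supremum is $4$ and is not attained

**Completion of the proof of Theorem 2.** A group with a cyclic subgroup of index $2$ has an abelian subgroup of index $2$, so its ratio is strictly less than $4$ by the part already proved. By Theorem 1 the groups $G_n$ have cyclic subgroups of index $2$ and ratios bounded below by (9), which tends to $4$. So the supremum is exactly $4$, and no group attains it. $\blacksquare$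

By Theorem 3 the bound $\frac43$ does hold when the coset outside $A$ inverts $A$. In $G_n$ the action of $z$ is trivial on $\mathbb Z_{n^3}$ and inverts only $\mathbb Z_{n^3+2}$. These notes do not determine for which other actions on a cyclic $A$ the bound $\frac43$ holds.
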